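\title{Endpoint sets of smooth fans and closed subsets of complete Erd\H{o}s space}

\begin{abstract}
The set of endpoints of a smooth fan is known to be homeomorphic to a closed subset of complete Erd\H{o}s space. We prove the converse: every closed subset of complete Erd\H{o}s space with at least three points is homeomorphic to the set of endpoints of a smooth fan. The main step shows that the positive part of the graph of an upper semicontinuous function on a zero-dimensional Polish space is homeomorphic to the positive part of the graph of such a function on a zero-dimensional compact metrizable space; no points are added, the topology of the domain is coarsened and the function is rescaled. We also characterize endpoint sets of smooth fans intrinsically, by means of a coarser zero-dimensional topology, and deduce closure properties of this class of spaces.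
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{continuum} is a compact connected metric space, and an \emph{arc} is a space homeomorphic to $[0,1]$. A continuum $Y$ is \emph{unicoherent} if $A\cap B$ is connected whenever $A$ and $B$ are subcontinua with $A\cup B=Y$, and \emph{hereditarily unicoherent} if all its subcontinua are unicoherent. A \emph{dendroid} is an arcwise connected, hereditarily unicoherent continuum. In a dendroid two points $x\ne y$ are the endpoints of exactly one arc, denoted $[x,y]$: if $J$ and $J'$ are two such arcs, then $J\cap J'$ is a connected subset of each that contains both endpoints, so $J=J\cap J'=J'$. We put $[x,x]=\{x\}$. A \emph{ramification point} is a point that is the common endpoint of three arcs that are otherwise pairwise disjoint. A \emph{fan} is a dendroid $X$ with exactly one ramification point $p$, the \emph{vertex} of $X$. The fan is \emph{smooth} if $x_n\to x$ in $X$ implies $[p,x_n]\to[p,x]$ in the Hausdorff metric; recall that the Hausdorff distance of two nonempty compact sets is the infimum of all $\varepsilon$ such that each set lies in the $\varepsilon$-neighborhood of the other. A point $e\in X$ is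 an \emph{endpoint} of $X$ if $e$ is an endpoint of every arc in $X$ that contains $e$, and $E(X)$ denotes the set of endpoints, with the subspace topology.

The simplest smooth fans are unions of straight segments in the plane, which we call legs, issuing from a common point. Finitely many legs, at least three, give a finite endpoint set. Legs of equal height whose directions form a Cantor set give a Cantor set of endpoints. A sequence of legs whose lengths tend to $0$ gives an infinite discrete set of endpoints, so $E(X)$ need not be compact. (All three are instances of Proposition~\ref{prop:fan}.) To see how complicated $E(X)$ can be, let $\omega=\{0,1,2,\dots\}$ and $\mathbb N=\{1,2,\dots\}$, and recall that \emph{complete Erd\H{o}s space} is the subspace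
\[
\mathfrak E_c=\bigl\{\langle x_n\rangle_{n\in\omega}\in\ell^2:\ x_i\in\{0\}\cup\{1/n:n\in\mathbb N\}\text{ for all }i\in\omega\bigr\}
\]
of the Hilbert space $\ell^2$ of square-summable real sequences. A space is \emph{Polish} if it is separable and completely metrizable. The following facts are known.
\begin{itemize}
\item[(i)] For every smooth fan $X$, the space $E(X)$ is Polish.
\item[(ii)] For every smooth fan $X$, the space $E(X)$ is homeomorphic to a closed subset of $\mathfrak E_c$.
\item[(iii)] The set of endpoints of the Lelek fan is homeomorphic to $\mathfrak E_c$.
\end{itemize}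
Thus (ii) bounds the class of endpoint sets from above, and by (iii) the largest space allowed by this bound does occur. It is natural to ask whether everything allowed by the bound occurs. This question comes from \cite{HH}:
\begin{quote}
\emph{Let $E$ be a closed subset of $\mathfrak E_c$ with at least three points. Is there a smooth fan $X$ such that $E(X)$ is homeomorphic to $E$?}
\end{quote}
One would guess that the answer is yes, and one would try to prove it by taking a smooth fan whose endpoint set is $\mathfrak E_c$ and keeping only the legs that end in $E$. The union of these legs need not be compact, however, and its closure can contain an initial part of a discarded leg, which creates a new endpoint (Example~\ref{ex:naive}). The guess is right, but the fan has to be rebuilt and not merely pruned.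

\begin{theorem}\label{thm:main}
If $E\subseteq\mathfrak E_c$ is closed and has at least three points, then there is a smooth fan $X$ with $E(X)\cong E$.
\end{theorem}

The proof passes through graphs of functions. Throughout, all spaces are separable and metrizable, and \emph{zero-dimensional} means having a base of clopen sets. A function $\varphi\colon Z\to[0,1]$ is \emph{upper semicontinuous} (USC) if every set $\{\varphi\ge r\}$ is closed; equivalently, $\limsup_i\varphi(x_i)\le\varphi(x)$ whenever $x_i\to x$. The positive part of its graph is the space
\[
G(\varphi)=\{(x,\varphi(x)):x\in Z,\ \varphi(x)>0\}\subseteq Z\times(0,1].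
\]
One should think of $x$ as the direction of a leg and of $\varphi(x)$ as its height, so that $G(\varphi)$ is the set of tips. A \emph{neighborhood} of a point is a set that contains the point in its interior; it need not be open. In conditions (e) and (f) below, neighborhoods are taken in the given topology of $E$, and ``coarser'' allows equality.

\begin{theorem}\label{thm:class}
For a separable metrizable space $E$ with at least three points, the following are equivalent.
\begin{itemize}
\item[(a)] $E\cong E(X)$ for some smooth fan $X$.
\item[(b)] $E$ is homeomorphic to a closed subset of $\mathfrak E_c$.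
\item[(c)] $E\cong G(\varphi)$ for some USC function $\varphi\colon Z\to[0,1]$ with $Z$ zero-dimensional Polish.
\item[(d)] $E\cong G(\varphi)$ for some USC function $\varphi\colon C\to[0,1]$ with $C$ zero-dimensional compact metrizable.
\item[(e)] $E$ has a coarser zero-dimensional separable metrizable topology $W$ such that every point of $E$ has a neighborhood base of $W$-compact sets.
\item[(f)] $E$ has a coarser zero-dimensional separable metrizable topology $W$ such that every point of $E$ has a neighborhood base of $W$-closed sets and some neighborhood that is Polish in $W$.
\end{itemize}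
\end{theorem}

For instance, taking $\varphi\equiv1$ in (c) shows that every zero-dimensional Polish space with at least three points is the endpoint set of a smooth fan.

\begin{corollary}\label{cor:closure}
The class of endpoint sets of smooth fans is closed under closed subspaces and open subspaces (as long as these have at least three points), finite products, and countable topological sums.
\end{corollary}

Theorem~\ref{thm:main} is the chain (b)$\Rightarrow$(c)$\Rightarrow$(d)$\Rightarrow$(a). We prove (d)$\Rightarrow$(a) in Section~\ref{sec:fan}, (b)$\Rightarrow$(c) in Section~\ref{sec:erdos}, and the main step (c)$\Rightarrow$(d) in Section~\ref{sec:compact}. This chain uses none of the facts (i)--(iii). Section~\ref{sec:intrinsic} adds conditions (e) and (f) and proves the corollary; there fact (ii) supplies the implication (a)$\Rightarrow$(b), and it is the only one of the three facts that any proof uses. In particular we do not need the definition of the Lelek fan.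

\section{The fan over a compact base}\label{sec:fan}

We first collect the textbook facts that are used below.
\begin{itemize}
\item[(P1)] A subspace of a Polish space is Polish if and only if it is a $G_\delta$ set. Compact metrizable spaces are Polish, and so are countable topological sums of Polish spaces.
\item[(P2)] Every zero-dimensional separable metrizable space embeds in the Cantor set. The closure of the image is a zero-dimensional metrizable compactification.
\item[(P3)] Every nonempty zero-dimensional Polish space is homeomorphic to a closed subset of $\omega^\omega$, the product of countably many copies of the discrete space $\omega$.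
\item[(P4)] Every subspace of a separable metrizable space is Lindel\"of.
\end{itemize}
A function $f\colon Z\to[0,\infty]$ is \emph{lower semicontinuous} (LSC) if every set $\{f\le r\}$ is closed; equivalently, $\liminf_i f(x_i)\ge f(x)$ whenever $x_i\to x$. Finite sums, finite minima and arbitrary suprema of LSC functions are LSC; hence so is the sum of a series of nonnegative LSC functions, as the supremum of its partial sums. If $f$ is LSC, then $1/(1+f)$, read as $0$ where $f=\infty$, is USC. Finally, the topology of $G(\varphi)$ is described by
\begin{equation}\label{eq:conv}
(x_i,\varphi(x_i))\to(x,\varphi(x))\iff x_i\to x\text{ in }Z\text{ and }\varphi(x_i)\to\varphi(x).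
\end{equation}
So $G(\varphi)$ is the set $\{\varphi>0\}$ with the topology of $Z$ refined just enough to make $\varphi$ continuous.

Let $C$ be a zero-dimensional compact metrizable space, regarded by (P2) as a closed subset of the Cantor set in $[0,1]$, and let $\varphi\colon C\to[0,1]$ be USC. Put $p=(0,0)$ and
\[
L_c=\{(tc,t):0\le t\le\varphi(c)\},\qquad X_\varphi=\bigcup_{c\in C}L_c\subseteq\mathbb R^2 .
\]
The \emph{leg} $L_c$ is a straight segment starting at $p$, degenerate when $\varphi(c)=0$, and $L_c\cap L_{c'}=\{p\}$ for $c\ne c'$.

\begin{proposition}\label{prop:fan}
If $G(\varphi)$ has at least three points, then $X_\varphi$ is a smooth fan with vertex $p$ and $E(X_\varphi)\cong G(\varphi)$.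
\end{proposition}

\begin{proof}
Write $X=X_\varphi$. Since $\varphi$ is USC, the set $\{(c,t)\in C\times[0,1]:t\le\varphi(c)\}$ is closed in $C\times[0,1]$, hence compact, and $X$ is its image under $(c,t)\mapsto(tc,t)$. So $X$ is compact. Two points of $X$ are joined by a segment in one leg or by two segments through $p$, so $X$ is an arcwise connected continuum.

The map $\pi\colon X\setminus\{p\}\to C$, $\pi(u,t)=u/t$, is continuous with fibers $L_c\setminus\{p\}$. The zero-dimensionality of $C$ enters through the following two properties.
\begin{itemize}
\item[($\alpha$)] Every connected subset of $X\setminus\{p\}$ lies in a single leg.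
\item[($\beta$)] If $A\subseteq X$ is a subcontinuum with $p\in A$ and $a\in A$, then $A$ contains the straight segment from $p$ to $a$.
\end{itemize}
Property ($\alpha$) holds because the image of a connected set under $\pi$ is a connected subset of the Cantor set, so it has at most one point. For ($\beta$), let $a=(t_0c,t_0)$ and suppose that $(sc,s)\notin A$ for some $s$ with $0<s<t_0$. As $A$ is closed, there is a clopen $O\subseteq C$ with $c\in O$ and $(sc',s)\notin A$ for all $c'\in O$. Then
\[
\{(u,t)\in A:t>s,\ u/t\in O\}=\{(u,t)\in A:t\ge s,\ u/t\in O\}.
\]
The left side is open in $A$ and the right side is closed in $A$. This set contains $a$ and not $p$, which contradicts the connectedness of $A$.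

\emph{Hereditary unicoherence.} We show that any two subcontinua $A,B\subseteq X$ have connected or empty intersection. If $p\in A\cap B$, then by ($\beta$) the set $A\cap B$ is a union of segments starting at $p$, hence connected. Otherwise, say, $p\notin A$, and by ($\alpha$) the set $A$ is a subsegment, possibly a point, of some $L_c\setminus\{p\}$. If $p\in B$, then $B\cap L_c$ is an initial subsegment of $L_c$ by ($\beta$). If $p\notin B$, then by ($\alpha$) either $B$ is a subsegment of $L_c$, or $B$ lies in another leg and misses $A$. So $A\cap B$ is empty or the intersection of two subsegments of $L_c$. Thus $X$ is a dendroid.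

\emph{Ramification points.} At least three legs are nondegenerate, so $p$ is a ramification point. Let $q\in L_c\setminus\{p\}$ be the common endpoint of three arcs. Each of them has an initial subarc that avoids $p$; by ($\alpha$) it lies in $L_c$, so it contains a nondegenerate subsegment of $L_c$ with one end at $q$. Two of these three subsegments lie on the same side of $q$, so they meet in points other than $q$. Hence $q$ is not a ramification point, and $X$ is a fan with vertex $p$.

\emph{Smoothness.} The arc $[p,x]$ is the straight segment $\{\lambda x:0\le\lambda\le1\}$, and the Hausdorff distance between $[p,x_n]$ and $[p,x]$ is at most $|x_n-x|$.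

\emph{Endpoints.} The vertex is a non-endpoint of the union of two nondegenerate legs, and a point $(tc,t)$ with $0<t<\varphi(c)$ is a non-endpoint of the arc $L_c$; neither lies in $E(X)$. Let $e=(\varphi(c)c,\varphi(c))$ with $\varphi(c)>0$, and suppose that $e$ lies on an arc $J$ of which it is not an endpoint. Shrinking $J$, we may assume $p\notin J$. By ($\alpha$), $J$ is a subsegment of $L_c$, and it contains the end $e$ of $L_c$, so $J\setminus\{e\}$ is connected. But removing a non-endpoint disconnects an arc. Hence $E(X)=\{(\varphi(c)c,\varphi(c)):\varphi(c)>0\}$, and $(c,t)\mapsto(tc,t)$ is a homeomorphism $G(\varphi)\to E(X)$ with inverse $(u,t)\mapsto(u/t,t)$.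
\end{proof}

Each hypothesis is needed for this construction. If $C$ is not closed in $[0,1]$ and $\varphi\equiv1$, or if $c_i\to c$ and $\varphi(c_i)\to r>\varphi(c)$, then $X_\varphi$ is not closed in the plane. For $C=[0,1]$ and $\varphi\equiv1$ the set $X_\varphi$ is a solid triangle. If $G(\varphi)$ has at most two points, then $X_\varphi$ is a point or an arc and has no ramification point.

\section{Closed subsets of $\mathfrak E_c$ as graphs}\label{sec:erdos}

Complete Erd\H{o}s space carries two topologies: the norm topology and the coarser topology of coordinatewise convergence. The second is zero-dimensional, and the norm measures the difference between the two. Let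
\[
K=\bigl(\{0\}\cup\{1/n:n\in\mathbb N\}\bigr)^\omega
\]
with the product topology, a zero-dimensional compact metrizable space. For $x\in K$ let $\|x\|=(\sum_ix_i^2)^{1/2}\in[0,\infty]$, so that $\mathfrak E_c=\{x\in K:\|x\|<\infty\}$ as a set, and let
\[
\eta(x)=\frac1{1+\|x\|}\qquad(\eta(x)=0\text{ if }\|x\|=\infty).
\]

\begin{proposition}\label{prop:erdos}
Let $E\subseteq\mathfrak E_c$ be closed in the norm topology and let $Z=K\setminus(\mathfrak E_c\setminus E)$. Then $Z$ is zero-dimensional Polish, $\eta|Z$ is USC, and $G(\eta|Z)\cong E$.
\end{proposition}

\begin{proof}
For $q\in\mathfrak E_c$ the function $x\mapsto\sum_i(x_i-q_i)^2$ is the sum of a series of nonnegative continuous functions on $K$, hence LSC. With $q=0$ this shows that $\|\cdot\|$ is LSC, so $\eta$ is USC on $K$ and therefore on $Z$. It also shows that for $r>0$ the set $B(q,r)=\{x\in K:\|x-q\|\le r\}$ is closed in $K$, hence compact. By the triangle inequality $B(q,r)\subseteq\mathfrak E_c$, so $B(q,r)$ is the closed norm ball of $\mathfrak E_c$.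

The set $\mathfrak E_c\setminus E$ is norm-open. Around each of its points choose a closed ball contained in it; by (P4) the interiors of countably many of these balls cover $\mathfrak E_c\setminus E$. So $\mathfrak E_c\setminus E$ is a countable union of compact subsets of $K$, the set $Z$ is $G_\delta$ in $K$, and $Z$ is Polish by (P1). Moreover $\{x\in Z:\eta(x)>0\}=Z\cap\mathfrak E_c=E$.

By \eqref{eq:conv} it remains to see that in $\ell^2$ we have $\|x^k-x\|\to0$ if and only if $x^k\to x$ coordinatewise and $\|x^k\|\to\|x\|$. The forward direction follows from $|x^k_i-x_i|\le\|x^k-x\|$ and the triangle inequality. Conversely, fix $N$. Then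
\[
\sum_{i\ge N}(x^k_i)^2=\|x^k\|^2-\sum_{i<N}(x^k_i)^2\ \longrightarrow\ \sum_{i\ge N}x_i^2 \qquad(k\to\infty),
\]
while the first $N$ coordinates of $x^k-x$ tend to $0$. Hence $\limsup_k\|x^k-x\|\le2(\sum_{i\ge N}x_i^2)^{1/2}$, and the right side tends to $0$ as $N\to\infty$.
\end{proof}

For $E=\mathfrak E_c$ we have $Z=K$, which is compact, and Proposition~\ref{prop:fan} gives a smooth fan $X_\eta$ with $E(X_\eta)\cong\mathfrak E_c$.

\begin{remark}\label{rem:dim}
The norm topology of $\mathfrak E_c$ is not zero-dimensional, so the function in (c) cannot in general be taken constant. Indeed, let $U\subseteq\mathfrak E_c$ be bounded with $0\in U$. Put $x^0=0$. Given a finitely supported $x^k\in U$, change zero coordinates beyond its support to $1/(k+1)$, one after another. The norms grow without bound, so at some step we pass from a point $x^{k+1}\in U$ to a point $y^{k+1}\notin U$, and $\|x^{k+1}-y^{k+1}\|=1/(k+1)$. Since $\|x^l-x^k\|^2=\|x^l\|^2-\|x^k\|^2$ for $l\ge k$ and the norms are bounded, $x^k$ converges to some $x\in\mathfrak E_c$, and $y^k\to x$ as well. So $x$ lies in the closures of $U$ and of its complement, and $U$ is not clopen.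
\end{remark}

\begin{example}\label{ex:naive}
Let $u^k\in\mathfrak E_c$ be the $k$th unit vector and $E=\{u^k:k\in\omega\}$. Distinct points of $E$ have distance $\sqrt2$, so $E$ is closed and discrete. In $K$ we have $u^k\to0$, while $\eta(u^k)=1/2$ and $\eta(0)=1$. So in $X_\eta$ the legs over the points $u^k$ converge to the lower half of the leg over $0$. The closure of their union is the fan of the constant function $1/2$ on the compact set $E\cup\{0\}\subseteq K$. Its endpoint set is a convergent sequence with its limit, which is not homeomorphic to $E$. Proposition~\ref{prop:erdos} avoids the extra endpoint by deleting $0$ from the base, at the price that $Z$ is not compact.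
\end{example}

\section{Making the base compact}\label{sec:compact}

\begin{proposition}\label{prop:compact}
Let $Z\ne\emptyset$ be zero-dimensional Polish and let $\varphi\colon Z\to[0,1]$ be USC. Then there are a zero-dimensional compact metrizable space $C$ and a USC function $\varphi^*\colon C\to[0,1]$ with $G(\varphi^*)\cong G(\varphi)$.
\end{proposition}

Compactifying $Z$ and extending $\varphi$ does not work in general. If $x_i\in Z$ converge to a new point $y$ and $\varphi(x_i)\ge r>0$, then a USC extension has value at least $r$ at $y$, and the graph acquires a new point. We shall instead add no points: sequences that escape from $Z$ are made to converge to points of $Z$, and $\varphi$ is rescaled so that the graph does not notice the change.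

\subsection{The countable discrete case}

\begin{example}\label{ex:omega}
Let $Z=\omega$ be discrete, $\varphi\colon\omega\to[0,1]$ arbitrary with $M=\sup\varphi>0$. Then $G(\varphi)$ is discrete. Fix $\delta\in(0,1)$ and choose $e\in\omega$ with $\varphi(e)\ge(1-\delta)M$. Let $C$ be the set $\omega$ with the compact topology in which every $n\ne e$ is isolated and $n\to e$ as $n\to\infty$. The function $\varphi$ may fail to be USC at $e$; and if $\varphi$ is constant, the point $(e,\varphi(e))$ is no longer isolated in the graph over $C$. One factor repairs both defects. Put
\[
c=(1-\delta)\,\varphi(e)/M,\qquad\varphi^*(e)=\varphi(e),\qquad\varphi^*(n)=c\,\varphi(n)\quad(n\ne e).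
\]
Then $\varphi^*(n)\le cM=(1-\delta)\varphi^*(e)$ for $n\ne e$. Hence $\varphi^*$ has its maximum at $e$, so it is USC on $C$. The point $(e,\varphi^*(e))$ is isolated in $G(\varphi^*)$, because all other points lie at height at most $(1-\delta)\varphi^*(e)$, and the other points are isolated because their first coordinates are. As $c>0$, the functions $\varphi$ and $\varphi^*$ are positive at the same points, so $G(\varphi^*)\cong G(\varphi)$. In the fan, the legs accumulate on a proper initial part of a strictly longer leg whose tip is already one of the desired endpoints.
\end{example}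

In the example $c\ge(1-\delta)^2$, because $\varphi(e)$ is nearly maximal. This was not used, but it is what allows the step to be repeated infinitely often. For $Z=\omega$ there is a cheaper device: add a point at infinity of height $0$ and multiply $\varphi(n)$ by a weight that tends to $0$. That device cannot be iterated. For $Z=\omega^\omega$ and $\varphi\equiv1$ it would give every finite sequence a weight in $(0,1]$, with the weights of the one-step extensions of any fixed sequence tending to $0$, and it would give $x$ the product of the weights of its initial segments as height. Choosing at every step an extension of weight at most $1/2$ produces a point of height $0$, which is lost from the graph. Weights close to $1$ keep all infinite products positive.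

\subsection{Default branches and turns}

By (P3) we assume that $Z$ is a closed subset of $\omega^\omega$. For $x\in\omega^\omega$ let $x|n$ be its initial segment of length $n$, and let $T=\{x|n:x\in Z,\ n\in\omega\}$. The elements of $T$ are called \emph{nodes}; $|t|$ is the length of $t$, and $\subseteq$ means ``is an initial segment of''. A node $u$ is a \emph{child} of $t$, and $t$ the \emph{parent} of $u$, if $t\subseteq u$ and $|u|=|t|+1$. Since $Z$ is closed, a point $x\in\omega^\omega$ belongs to $Z$ as soon as all $x|n$ belong to $T$. For $x\ne y$ in $Z$ let $x\wedge y$ be the longest common initial segment; for points $x_i\neq x$, we have $x_i\to x$ if and only if $|x_i\wedge x|\to\infty$. For $t\in T$ put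
\[
N_t=\{x\in Z:t\subseteq x\}\ne\emptyset,\qquad M_t=\sup\varphi(N_t).
\]
The sets $N_t$ form a clopen base of $Z$. For $x\in Z$ the numbers $M_{x|n}$ decrease and are at least $\varphi(x)$, and for $\varepsilon>0$ the open set $\{\varphi<\varphi(x)+\varepsilon\}$ contains some $N_{x|n}$. Therefore
\begin{equation}\label{eq:M}
M_{x|n}\to\varphi(x)\qquad(n\to\infty).
\end{equation}
Let $\delta_n=2^{-n-3}$.

Compactness of $Z$ fails at nodes $t$ with infinitely many children: a sequence that passes through $t$ and then through pairwise distinct children has no limit. As in Example~\ref{ex:omega} we choose a point $e_t\in N_t$ of nearly maximal height to serve as its limit, and we shall penalize the points of $N_t$ that leave $e_t$ right after $t$. For the comparison of heights, $e_t$ itself must not be penalized at any node beyond $t$. So the nodes on $e_t$ beyond $t$ inherit the choice $e_t$.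

Define points $e_t\in N_t$ for $t\in T$, the \emph{default branches}, and a set $S\subseteq T$ of \emph{turns}, by recursion on length. The root $\emptyset$ is a turn. If $e_t$ is defined and $u$ is a child of $t$, then
\begin{itemize}
\item if $u\subseteq e_t$, then $u$ is not a turn and $e_u=e_t$;
\item if $u\not\subseteq e_t$, then $u$ is a turn.
\end{itemize}
At every turn $u$, including the root, a new point $e_u\in N_u$ is chosen with
\begin{equation}\label{eq:choice}
\varphi(e_u)\ge(1-\delta_{|u|})M_u .
\end{equation}
This is possible by the definition of $M_u$. See Figure~\ref{fig:tree}. For $w\in T\cup Z$ let $S_w=\{u\in S:u\subseteq w\}$, a chain that contains $\emptyset$.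

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[very thick] (0,0)--(0,-3.2);
\foreach \x/\i in {1.6/1,3.2/2,4.8/3}{
  \draw (0,-1)--(\x,-2);
  \draw[very thick] (\x,-2)--(\x,-3.2);
  \fill (\x,-2) circle (2.6pt);
  \node[right] at (\x,-2.15) {$u_{\i}$};
  \node[below] at (\x,-3.2) {$e_{u_{\i}}$};}
\fill (0,0) circle (2.6pt);
\draw[fill=white] (0,-1) circle (2.6pt);
\draw[fill=white] (0,-2) circle (2.6pt);
\node[left] at (-0.1,0) {$s$};
\node[left] at (-0.1,-1) {$t$};
\node[below] at (0,-3.2) {$e_s=e_t$};
\node at (6.2,-2.6) {$\cdots$};
\end{tikzpicture}
\caption{Part of the tree $T$, growing downward. Filled nodes are turns and thick lines are default branches; the node $t$ inherits the default branch of the turn $s$. In the compact topology, points that pass through pairwise distinct children $u_1,u_2,\dots$ of $t$ converge to $e_t$, and after rescaling their heights are at most $1-\delta_{|t|}$ times the height of $e_t$.}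
\label{fig:tree}
\end{figure}

\begin{lemma}\label{lem:default}
\begin{itemize}
\item[(D1)] If $s,t\in T$ and $s\subseteq t\subseteq e_s$, then $e_t=e_s$ and $S_s=S_t=S_{e_s}$.
\item[(D2)] If $t\in T$ and $s$ is the longest element of $S_t$, then $e_t=e_s$.
\item[(D3)] If $x\in Z$, the chain $S_x$ is finite and $s$ is its longest element, then $x=e_s$.
\end{itemize}
\end{lemma}

\begin{proof}
(D1) We show by induction on $|t|$ that every node $t$ with $s\subsetneq t\subseteq e_s$ has $e_t=e_s$ and is not a turn. The parent $t'$ of $t$ satisfies $s\subseteq t'\subseteq e_s$, so $e_{t'}=e_s$. Thus $t\subseteq e_{t'}$, which gives both claims. So no turn lies on $e_s$ beyond $s$, which is the statement about the chains.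

(D2) The nodes $t'$ with $s\subsetneq t'\subseteq t$ are not turns, so each of them inherits the default branch of its parent.

(D3) For $n\ge|s|$ the longest turn in $S_{x|n}$ is $s$, so $x|n\subseteq e_{x|n}=e_s$ by (D2).
\end{proof}

\subsection{Weights}

Let $u\ne\emptyset$ be a turn with parent $t$. Imitating the factor $c$ of Example~\ref{ex:omega}, put
\[
c_u=(1-\delta_{|t|})\,\varphi(e_t)/M_t\ \text{ if }M_t>0,\qquad c_u=1\ \text{ if }M_t=0 .
\]
Since $\varphi(e_t)\le M_t$, in both cases
\begin{equation}\label{eq:cM}
c_uM_t=(1-\delta_{|t|})\,\varphi(e_t).
\end{equation}
Let $s$ be the longest element of $S_t$, that is, the turn that precedes $u$ in the chain $S_u$. The point $e_t=e_s$ was chosen at $s$, not at $t$, so its quality is governed by $\delta_{|s|}$: by (D2), \eqref{eq:choice} and $N_t\subseteq N_s$,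
\[
M_t\ge\varphi(e_t)=\varphi(e_s)\ge(1-\delta_{|s|})M_s\ge(1-\delta_{|s|})M_t .
\]
Together with $\delta_{|t|}\le\delta_{|s|}$ this gives
\begin{equation}\label{eq:c}
(1-\delta_{|s|})^2\le c_u\le1 .
\end{equation}
For $w\in T\cup Z$ let $a(w)$ be the product of the weights of the turns along $w$, and define the rescaled height $\varphi'$:
\[
a(w)=\prod_{u\in S_w\setminus\{\emptyset\}}c_u,\qquad\varphi'(x)=a(x)\varphi(x)\quad(x\in Z).
\]
An empty product is $1$ and an infinite product is the limit of its decreasing partial products.

\begin{example}\label{ex:baire}
Let $Z=\omega^\omega$ and $\varphi\equiv1$. At each turn $u$ choose $e_u=u000\cdots$. Then $e_t=t000\cdots$ for every node $t$, the turns are the root and the nodes whose last entry is nonzero, $c_u=1-\delta_{|u|-1}$, and $\varphi'(x)=\prod\{1-\delta_n:x(n)\ne0\}$.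
\end{example}

\begin{lemma}\label{lem:weights}
\begin{itemize}
\item[(W1)] If $x\in Z$ and $v\in S_x$, then $(1-2^{-|v|-1})\,a(v)\le a(x)\le a(v)$. In particular $1/2\le a(x)\le1$.
\item[(W2)] Let $s\in S$, $x=e_s$, $y\in N_s\setminus\{x\}$, $t=x\wedge y$ and $u=y|(|t|+1)$. Then $u$ is a turn with parent $t$, $e_t=x$, $a(u)=c_u\,a(x)$, and
\[
\varphi'(y)\le(1-\delta_{|x\wedge y|})\,\varphi'(x).
\]
\end{itemize}
\end{lemma}

\begin{proof}
(W1) Write $S_x=\{\emptyset=u_0\subsetneq u_1\subsetneq\cdots\}$ and $v=u_k$. Then $a(x)=a(v)\prod_{j>k}c_{u_j}$, and $(1-\delta_{|u_{j-1}|})^2\le c_{u_j}\le1$ by \eqref{eq:c}. The lengths $|u_{j-1}|$ for $j>k$ are distinct and at least $|v|$. Using $\prod(1-b_n)\ge1-\sum b_n$ for $b_n\in[0,1]$, we get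
\[
1\ge\prod_{j>k}c_{u_j}\ge\prod_{n\ge|v|}(1-\delta_n)^2\ge1-2\sum_{n\ge|v|}2^{-n-3}=1-2^{-|v|-1}.
\]
The last claim is the case $v=\emptyset$.

(W2) We have $s\subseteq t\subseteq e_s$, so (D1) gives $e_t=x$ and $S_t=S_x$, whence $a(t)=a(x)$. By the choice of $t$, $u\not\subseteq x=e_t$, so $u$ is a turn and $a(u)=c_u\,a(t)=c_u\,a(x)$. By (W1), $a(y)\le a(u)$; also $\varphi(y)\le M_t$. With \eqref{eq:cM},
\[
\varphi'(y)\le a(x)\,c_uM_t=a(x)(1-\delta_{|t|})\varphi(x)=(1-\delta_{|t|})\varphi'(x).\qedhere
\]
\end{proof}

Replacing $\varphi$ by $\varphi'=a\varphi$ must not change the graph over $Z$ up to homeomorphism. For this we need $a$ to be continuous. At a point with infinitely many turns (W1) suffices. At a default branch $x=e_s$ it does not: a nearby point $y$ makes a turn $u$ whose predecessor is the fixed turn $s$, and \eqref{eq:c} bounds $c_u$ only by the fixed number $(1-\delta_{|s|})^2$. Here we use \eqref{eq:M}, that is, the semicontinuity of $\varphi$, and the fact that the gap in the definition of $c_u$ is $\delta_{|t|}$ rather than $\delta_{|s|}$.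

\begin{lemma}\label{lem:cont}
The function $a\colon Z\to[1/2,1]$ is continuous.
\end{lemma}

\begin{proof}
Let $x_i\to x$ in $Z$; terms equal to $x$ may be discarded.

Suppose that $S_x$ is infinite, and let $v\in S_x$. For large $i$ we have $v\subseteq x_i$, so by (W1) both $a(x_i)$ and $a(x)$ lie in $[(1-2^{-|v|-1})a(v),a(v)]$, an interval of length at most $2^{-|v|-1}$. Since $|v|$ can be taken arbitrarily large, $a(x_i)\to a(x)$.

Suppose that $S_x$ is finite with longest element $s$. Then $x=e_s$ by (D3), and $x_i\in N_s$ for large $i$. Let $t_i=x\wedge x_i$ and $u_i=x_i|(|t_i|+1)$, so $|t_i|\to\infty$. By (W2) and by (W1) with $v=u_i$,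
\[
(1-2^{-|u_i|-1})\,c_{u_i}\,a(x)\le a(x_i)\le c_{u_i}\,a(x),
\]
so it suffices to show $c_{u_i}\to1$. If $\varphi(x)>0$, then $M_{t_i}\ge\varphi(x)>0$ and $c_{u_i}=(1-\delta_{|t_i|})\varphi(x)/M_{t_i}\to1$ by \eqref{eq:M}. If $\varphi(x)=0$, then $M_s=0$ by \eqref{eq:choice}, so $M_{t_i}=0$ and $c_{u_i}=1$.
\end{proof}

\subsection{The compact topology}

The new topology should remember only which turns a point makes. Identify subsets of the countable set $S$ with points of $2^S$, a zero-dimensional compact metrizable space in which $A_i\to A$ means: each $u\in A$ lies in $A_i$ for large $i$, and each $u\in S\setminus A$ lies outside $A_i$ for large $i$. Define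
\[
h\colon Z\to2^S,\quad h(x)=S_x,\qquad C=h(Z).
\]
This has the intended effect. If $x_i$ pass through $t$ and then through pairwise distinct children of $t$, then $S_t\subseteq S_{x_i}$ and each turn outside $S_t$ belongs to at most one $S_{x_i}$; hence $h(x_i)\to S_t=h(e_t)$ by (D1).

\begin{lemma}\label{lem:h}
The map $h$ is continuous and injective, and $C$ is closed in $2^S$.
\end{lemma}

\begin{proof}
The $u$th coordinate of $h$ is the characteristic function of the clopen set $N_u$, so $h$ is continuous. The set $S_x$ determines $x$: if $S_x$ is infinite then $x=\bigcup S_x$, and if $S_x$ is finite with longest element $s$ then $x=e_s$ by (D3).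

Let $S_{x_i}\to A$ in $2^S$. Then $\emptyset\in A$. Any two elements of $A$ lie in a common $S_{x_i}$, so $A$ is a chain. If $u\in A$, $v\in S$ and $v\subseteq u$, then $v\subseteq u\subseteq x_i$ for large $i$, so $v\in A$. If $A$ is finite with longest element $s$, it follows that $A=S_s=S_{e_s}$ by (D1). If $A$ is infinite, then $x=\bigcup A\in\omega^\omega$ has all its initial segments in $T$, so $x\in Z$ because $Z$ is closed in $\omega^\omega$. Then $A\subseteq S_x$, and every $v\in S_x$ is an initial segment of some element of $A$, so $v\in A$. In both cases $A\in C$.
\end{proof}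

The case of infinite $A$ is where the completeness of $Z$ makes $C$ compact. It cannot be dropped from Proposition~\ref{prop:compact}: for $Z=\mathbb Q$ and $\varphi\equiv1$ we have $G(\varphi)\cong\mathbb Q$, which is not Polish, whereas $G(\varphi^*)$ over a compact base would be Polish by Proposition~\ref{prop:fan} and fact (i).

The next lemma says that $\varphi'$ is USC for the coarser topology, and that the coarser topology together with $\varphi'$ recovers the topology of $G(\varphi)$.

\begin{lemma}\label{lem:usc}
Let $x_i,x\in Z$ with $h(x_i)\to h(x)$. Then $\limsup_i\varphi'(x_i)\le\varphi'(x)$. If moreover $\varphi'(x)>0$ and $\varphi'(x_i)\to\varphi'(x)$, then $x_i\to x$ in $Z$ and $\varphi(x_i)\to\varphi(x)$.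
\end{lemma}

\begin{proof}
Terms equal to $x$ may be discarded. Every $v\in S_x$ is an initial segment of $x_i$ for large $i$.

If $S_x$ is infinite, this means that $x_i\to x$ in $Z$. By Lemma~\ref{lem:cont} and the semicontinuity of $\varphi$, $\limsup_i a(x_i)\varphi(x_i)\le a(x)\varphi(x)$.

If $S_x$ is finite with longest element $s$, then $x=e_s$ by (D3) and $x_i\in N_s$ for large $i$. By (W2), $\varphi'(x_i)\le(1-\delta_{|x\wedge x_i|})\varphi'(x)\le\varphi'(x)$, which gives the first claim. If $\varphi'(x)>0$ and $\varphi'(x_i)\to\varphi'(x)$, then $1-\delta_{|x\wedge x_i|}\ge\varphi'(x_i)/\varphi'(x)\to1$. So $|x\wedge x_i|\to\infty$, that is, $x_i\to x$ in $Z$.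

In both cases, under the additional hypotheses, Lemma~\ref{lem:cont} gives $\varphi(x_i)=\varphi'(x_i)/a(x_i)\to\varphi'(x)/a(x)=\varphi(x)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:compact}]
By Lemma~\ref{lem:h}, $C$ is zero-dimensional compact metrizable and $h\colon Z\to C$ is a continuous bijection. Let $\varphi^*=\varphi'\circ h^{-1}\colon C\to[0,1]$. It is USC by the first part of Lemma~\ref{lem:usc}. Since $a\ge1/2$, we have $\varphi'(x)>0$ if and only if $\varphi(x)>0$, so $(x,\varphi(x))\mapsto(h(x),\varphi'(x))$ is a bijection $G(\varphi)\to G(\varphi^*)$. It is the restriction of the map $(x,r)\mapsto(h(x),a(x)r)$, which is continuous on $Z\times[0,1]$ by Lemmas~\ref{lem:cont} and~\ref{lem:h}. Its inverse is continuous by \eqref{eq:conv} and the second part of Lemma~\ref{lem:usc}.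
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $E\subseteq\mathfrak E_c$ be closed with at least three points. Proposition~\ref{prop:erdos} gives a USC function $\varphi$ on a zero-dimensional Polish space $Z\supseteq E$ with $G(\varphi)\cong E$. Proposition~\ref{prop:compact} gives a USC function $\varphi^*$ on a zero-dimensional compact metrizable space with $G(\varphi^*)\cong E$. By Proposition~\ref{prop:fan}, $X_{\varphi^*}$ is a smooth fan with $E(X_{\varphi^*})\cong G(\varphi^*)\cong E$.
\end{proof}

\section{Characterization by a coarser topology}\label{sec:intrinsic}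

Conditions (a)--(d) of Theorem~\ref{thm:class} are equivalent: (a)$\Rightarrow$(b) is fact (ii), and (b)$\Rightarrow$(c), (c)$\Rightarrow$(d), (d)$\Rightarrow$(a) are Propositions~\ref{prop:erdos}, \ref{prop:compact} and~\ref{prop:fan}. We prove (d)$\Rightarrow$(e)$\Rightarrow$(f)$\Rightarrow$(c). Conditions (e) and (f) keep the topology of the base and forget the function.

\begin{proof}[Proof of \textup{(d)}$\Rightarrow$\textup{(e)}]
Let $E=G(\varphi)$ with $\varphi\colon C\to[0,1]$ USC and $C$ compact. The projection $E\to C$ is injective and continuous. Let $W$ be the topology that makes it an embedding; $W$ is coarser than the topology of $E$, zero-dimensional, separable and metrizable. Let $(x,\varphi(x))\in E$, let $V$ be a neighborhood of $x$ in $C$, and let $0<\varepsilon<\varphi(x)$. Since $\varphi$ is USC, there is a clopen $O$ with $x\in O\subseteq V$ and $\varphi<\varphi(x)+\varepsilon$ on $O$. The set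
\[
F=\{(y,\varphi(y)):y\in O,\ \varphi(y)\ge\varphi(x)-\varepsilon\}\subseteq E
\]
contains $E\cap(O\times(\varphi(x)-\varepsilon,1])$, so it is a neighborhood of $(x,\varphi(x))$, and it is contained in $V\times[\varphi(x)-\varepsilon,\varphi(x)+\varepsilon]$, so such sets form a neighborhood base. The projection of $F$ is the closed subset $O\cap\{\varphi\ge\varphi(x)-\varepsilon\}$ of $C$, so $F$ is $W$-compact.
\end{proof}

The implication (e)$\Rightarrow$(f) holds because a $W$-compact set is $W$-closed and, being compact metrizable in $W$, Polish in $W$.

\subsection{Good sets}

Assume (f). Let $\mathcal T$ be the given topology of $E$; the words open, interior and continuous refer to $\mathcal T$ unless $W$ is named. Every $W$-open set is open and every $W$-closed set is closed. By (P2) fix a zero-dimensional metrizable compactification $\widehat E$ of $(E,W)$. Call $F\subseteq E$ \emph{good} if it is $W$-closed and Polish in $W$; by (P1) the second condition says that $F$ is $G_\delta$ in $\widehat E$. Finite unions of good sets are good, since finite unions of $G_\delta$ sets are $G_\delta$, and $W$-closed subsets of good sets are good. Every point has a neighborhood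 base of good sets, namely its $W$-closed neighborhoods contained in a fixed neighborhood that is Polish in $W$.

We must construct a height function from the two topologies. The model is $\eta$ on a closed set $E\subseteq\mathfrak E_c$, with $W$ the topology induced by $K$. The proof of Proposition~\ref{prop:erdos} shows that $\eta|E$ has the three properties listed in the following lemma.

\begin{lemma}\label{lem:height}
There is a function $\varphi\colon E\to(0,1]$ such that
\begin{itemize}
\item[(H1)] $\varphi$ is continuous, and USC with respect to $W$;
\item[(H2)] for every $\varepsilon>0$ the set $\{\varphi\ge\varepsilon\}$ is good;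
\item[(H3)] if $x_i\to x$ in $W$ and $\varphi(x_i)\to\varphi(x)$, then $x_i\to x$ in $\mathcal T$.
\end{itemize}
\end{lemma}

Property (H2) cannot be had for free, because $E$ itself need not be good. For $E=\mathfrak E_c$ and $W$ induced by $K$, the space $(E,W)$ is the union of the $W$-closed balls $B(0,n)$, which have empty $W$-interior since every nonempty $W$-open set contains points of arbitrarily large finite norm; by the Baire category theorem $(E,W)$ is not Polish. Nor can the Polish neighborhood be omitted from (f): the space $\mathbb Q$, with $W$ its own topology, satisfies the rest of (f) and violates (i).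

We follow the pattern of Urysohn's lemma and metrization theorem, with good sets in the role of closed sets. The first step replaces normality. A good set $F$ is covered by the interiors of countably many good sets $F_n$, but their union need be neither $W$-closed nor Polish. We therefore cut $F_n$ down by $W$-clopen sets that shrink to $F$, so that away from $F$ the union is locally finite in $W$.

\begin{lemma}\label{lem:interp}
If $F$ is good, $U$ is open and $F\subseteq U$, then there is a good set $F'$ with $F\subseteq\operatorname{int}F'$ and $F'\subseteq U$.
\end{lemma}

\begin{proof}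
By (P4) there are good sets $F_n\subseteq U$, $n\in\omega$, with $F\subseteq\bigcup_n\operatorname{int}F_n$. Also by (P4), the $W$-open set $E\setminus F$ is a countable union of $W$-clopen sets, so there are $W$-clopen sets $E=O_0\supseteq O_1\supseteq\cdots$ with $\bigcap_nO_n=F$. Let
\[
F'=F\cup\bigcup_n(F_n\cap O_n)\subseteq U .
\]
Each $x\in F$ lies, for some $n$, in the open set $\operatorname{int}F_n\cap O_n\subseteq F'$. So $F\subseteq\operatorname{int}F'$.

Let $y\notin F'$. Then $y\notin O_m$ for some $m$. The set $E\setminus O_m$ misses $F$ and every $F_n\cap O_n$ with $n\ge m$, so $(E\setminus O_m)\setminus\bigcup_{n<m}(F_n\cap O_n)$ is a $W$-open set that contains $y$ and misses $F'$. Hence $F'$ is $W$-closed.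

For $m\in\omega$ let $D_m=F'\cap(O_m\setminus O_{m+1})$. A point of $O_m\setminus O_{m+1}$ lies outside $F$ and lies in $O_n$ exactly when $n\le m$, so $D_m=\bigl(\bigcup_{n\le m}F_n\bigr)\cap(O_m\setminus O_{m+1})$, which is good. The sets $D_m$ partition $F'\setminus F$ and are relatively $W$-open in it, so $(F'\setminus F,W)$ is their topological sum and is Polish. Thus $F'$ is the union of the two $G_\delta$ subsets $F$ and $F'\setminus F$ of $\widehat E$, and $F'$ is good.
\end{proof}

\begin{lemma}\label{lem:ury}
If $F$ is good, $U$ is open and $F\subseteq U$, then there is a continuous function $f\colon E\to[0,1]$, LSC with respect to $W$, such that $f=0$ on $F$, $f=1$ on $E\setminus U$, and $\{f\le r\}$ is good for $0\le r<1$.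
\end{lemma}

\begin{proof}
Let $Q$ be the set of dyadic rationals in $[0,1)$. We choose good sets $F_q\subseteq U$, $q\in Q$, with $F_0=F$ and $F_q\subseteq\operatorname{int}F_{q'}$ for $q<q'$. First obtain $F_{1-2^{-n-1}}$ from $F_{1-2^{-n}}\subseteq U$ by Lemma~\ref{lem:interp}, for $n=0,1,2,\dots$. Then bisect each interval $[1-2^{-n},1-2^{-n-1}]$ repeatedly, obtaining $F_{(q+q')/2}$ for consecutive $q<q'$ by applying the lemma to $F_q\subseteq\operatorname{int}F_{q'}$. Let $f(x)=\inf\{q\in Q:x\in F_q\}$, and $f(x)=1$ if $x$ lies in no $F_q$. Then $f=0$ on $F$ and $f=1$ off $U$.

For $0\le r<1$ we have $\{f\le r\}=\bigcap\{F_q:q\in Q,\ q>r\}$: if $f(x)\le r<q$, then $x\in F_{q'}\subseteq F_q$ for some $q'<q$, and the reverse inclusion is the definition of the infimum. This set is a $W$-closed subset of a good set, hence good. So $f$ is LSC for $W$, and therefore for $\mathcal T$. For $0<r\le1$ we have $\{f<r\}=\bigcup\{\operatorname{int}F_q:q\in Q,\ q<r\}$: if $f(x)<r$, then $x\in F_{q'}\subseteq\operatorname{int}F_q$ for some $q'<q<r$, and $x\in F_q$ implies $f(x)\le q$. This set is open, so $f$ is continuous.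
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:height}]
Fix a countable base $\mathcal B$ of $\mathcal T$. For each pair $B,B'\in\mathcal B$ for which some good $F$ satisfies $B\subseteq F\subseteq B'$, choose such an $F$ and a function $f$ as in Lemma~\ref{lem:ury} for $F\subseteq B'$. List these functions as $(f_n)_{n\in\omega}$, with repetitions if necessary. Then
\begin{equation}\label{eq:sep}
\text{for }x\in U,\ U\text{ open, some }f_n\text{ has }f_n(x)=0\text{ and }f_n=1\text{ on }E\setminus U .
\end{equation}
Indeed, take $B'\in\mathcal B$ with $x\in B'\subseteq U$, a good neighborhood of $x$ inside $B'$, and $B\in\mathcal B$ with $x\in B$ inside that neighborhood; the function chosen for the pair $B,B'$ vanishes on $B$ and equals $1$ off $B'$.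

The sum $\psi=\sum_n2^{-n}f_n$ will give (H3). It is bounded, so its sublevel sets include $E$ and cannot give (H2). We add an unbounded term that is large at points lying in none of the first few good sets $\{f_i\le3/4\}$:
\[
g_n=\max\bigl\{0,\ 2\min_{i\le n}f_i-1\bigr\},\qquad g=\sum_ng_n,\qquad\varphi=\frac1{1+\psi+g}.
\]

(H1) The functions $f_n$ and $g_n$ are continuous, nonnegative and $W$-LSC, so $\psi$ and $g$ are $W$-LSC, and $\psi$ is continuous by uniform convergence. Given $x$, by \eqref{eq:sep} there is $m$ with $f_m(x)=0$, and on the open neighborhood $\{f_m<1/2\}$ of $x$ we have $g_n=0$ for all $n\ge m$. So $g$ is a locally finite sum, hence finite and continuous. Thus $\varphi\colon E\to(0,1]$ is continuous and $W$-USC.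

(H2) Let $\varepsilon>0$ and choose $N$ with $N+1>2/\varepsilon$. If $\varphi(x)\ge\varepsilon$, then $g(x)\le1/\varepsilon$. Since $g_0\ge g_1\ge\cdots$, we get $(N+1)g_N(x)\le g(x)<(N+1)/2$, so $g_N(x)<1/2$ and $\min_{i\le N}f_i(x)<3/4$. Hence $\{\varphi\ge\varepsilon\}$ is contained in the good set $\bigcup_{i\le N}\{f_i\le3/4\}$. It is $W$-closed by (H1), so it is good.

(H3) Let $x_i\to x$ in $W$ and $\varphi(x_i)\to\varphi(x)$, so that $(\psi+g)(x_i)\to(\psi+g)(x)$. Let $U\ni x$ be open and take $n$ as in \eqref{eq:sep}. Write $\psi+g=2^{-n}f_n+R$, where $R=g+\sum_{k\ne n}2^{-k}f_k$ is $W$-LSC. Then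
\[
\limsup_i2^{-n}f_n(x_i)=(\psi+g)(x)-\liminf_iR(x_i)\le(\psi+g)(x)-R(x)=2^{-n}f_n(x)=0 .
\]
So $f_n(x_i)<1$, and hence $x_i\in U$, for large $i$.
\end{proof}

\subsection{End of the proofs}

The space $(E,W)$ need not be Polish, so it cannot serve as the base $Z$. As in Proposition~\ref{prop:erdos}, we enlarge it by points of height $0$.

\begin{proof}[Proof of \textup{(f)}$\Rightarrow$\textup{(c)}]
Let $\varphi$ be as in Lemma~\ref{lem:height}. For $y\in\widehat E$ put
\[
\hat\varphi(y)=\inf\{\sup\varphi(O\cap E):O\ni y,\ O\text{ open in }\widehat E\};
\]
the sets $O\cap E$ are nonempty because $E$ is dense in $\widehat E$. If $\hat\varphi(y)<r$, some open $O\ni y$ has $\sup\varphi(O\cap E)<r$, and then $\hat\varphi<r$ on $O$; so $\hat\varphi$ is USC. For $x\in E$ we have $\hat\varphi(x)\ge\varphi(x)$, and for $\varepsilon>0$ the $W$-open set $\{\varphi<\varphi(x)+\varepsilon\}$ has the form $O\cap E$, so $\hat\varphi(x)\le\varphi(x)+\varepsilon$. Thus $\hat\varphi$ extends $\varphi$. Let $Z=E\cup\{\hat\varphi=0\}$. Then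
\[
\widehat E\setminus Z=\bigcup_{m\ge1}\bigl(\{\hat\varphi\ge1/m\}\setminus E\bigr)=\bigcup_{m\ge1}\bigl(\{\hat\varphi\ge1/m\}\setminus\{x\in E:\varphi(x)\ge1/m\}\bigr).
\]
Here $\{\hat\varphi\ge1/m\}$ is closed in $\widehat E$, and $\{\varphi\ge1/m\}$ is $G_\delta$ in $\widehat E$ by (H2). So each term is $F_\sigma$, the set $Z$ is $G_\delta$ in $\widehat E$, and $Z$ is zero-dimensional Polish by (P1). The function $\hat\varphi|Z$ is USC and positive exactly on $E$. By \eqref{eq:conv}, the bijection $x\mapsto(x,\varphi(x))$ from $(E,\mathcal T)$ onto $G(\hat\varphi|Z)$ is continuous because $W\subseteq\mathcal T$ and $\varphi$ is continuous, and its inverse is continuous by (H3). This proves (c) and completes the proof of Theorem~\ref{thm:class}.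
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:closure}]
Products and sums are taken over nonempty index sets, so they have at least three points. All spaces that arise are separable metrizable, so Theorem~\ref{thm:class} applies to them.

A closed subspace of a closed subset of $\mathfrak E_c$ is a closed subset of $\mathfrak E_c$, so closed subspaces are handled by (b). For the other operations we verify (e).

Let $U$ be open in $E$, with $W$ as in (e). The restriction of $W$ to $U$ is coarser than the topology of $U$, zero-dimensional, separable and metrizable. The $W$-compact neighborhoods of $x\in U$ that are contained in $U$ form a neighborhood base at $x$ in $U$.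

Let $E_1,\dots,E_k$ have topologies $W_1,\dots,W_k$ as in (e). The product topology $W_1\times\dots\times W_k$ has the required properties, and the sets $F_1\times\dots\times F_k$, with $F_j$ a $W_j$-compact neighborhood of $x_j$, form a neighborhood base at $(x_1,\dots,x_k)$ of sets that are compact in it. Finiteness is used here: a neighborhood in an infinite product has almost all factors equal to the whole space $E_j$, which need not be $W_j$-compact.

For a countable sum of spaces $E_j$ take the sum of the topologies $W_j$. It is coarser than the sum topology, zero-dimensional and metrizable, and separable because the index set is countable. A point of $E_j$ keeps its neighborhood base of $W_j$-compact sets.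
\end{proof}

\begin{thebibliography}{9}

\bibitem{HH}
Rodrigo Hern\'andez-Guti\'errez and Logan C. Hoehn,
\emph{Smooth fans that are endpoint rigid},
arXiv:2206.12776 (2022).

\end{thebibliography}
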